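\title{A conditionally convergent planar series whose achievement set omits only a null meager set}

\begin{abstract}
We construct a conditionally convergent series in $\mathbb R^2$ that can be rearranged to converge to every point of the plane and whose achievement set (set of subsums) is not the whole plane, although its complement is Lebesgue null and of first Baire category. Thus a proper achievement set of such a series need be neither null nor of first category. The achievement set has the form $\mathbb R\times(H+K)$, where $H$ is a subgroup of $\mathbb R$ defined by a digit condition and $K$ is the achievement set of a convergent series of positive terms. We also show that the complement has Hausdorff dimension $2$ in every disc, that the example extends to $\mathbb R^d$ for all $d\ge2$, and that the achievement set is the whole plane as soon as the series contains three disjoint subseries of suitable size.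
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $\sum_{n=1}^\infty x_n$ be a series in $\mathbb R^d$, and let $|x|$ denote the Euclidean norm. The series is \emph{conditionally convergent} if it converges but $\sum|x_n|=\infty$. One can obtain new sums from a series by reordering its terms or by deleting some of them. The \emph{sum range} $\operatorname{SR}(x_n)$ is the set of sums of all convergent rearrangements $\sum x_{\sigma(n)}$, where $\sigma$ is a permutation of $\mathbb N$. The \emph{achievement set} is
\[
\operatorname A(x_n)=\Big\{\sum_{n=1}^\infty\varepsilon_nx_n:\ (\varepsilon_n)\in\{0,1\}^{\mathbb N},\ \sum_{n=1}^\infty\varepsilon_nx_n\text{ converges}\Big\}.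
\]

The sum range is described by Steinitz's theorem (\cite{St}; see \cite{KK}). Let $\sum x_n$ converge to $s$, and let $\Gamma$ be the space of linear functionals $f$ on $\mathbb R^d$ with $\sum|f(x_n)|<\infty$. Then
\begin{equation}\label{eq:steinitz}
\operatorname{SR}(x_n)=s+\{x\in\mathbb R^d:\ f(x)=0\text{ for all }f\in\Gamma\}.
\end{equation}
So $\operatorname{SR}(x_n)=\mathbb R^d$ exactly when $\Gamma=\{0\}$, and the sum range of a conditionally convergent series in the plane is a line or the whole plane (the Levy--Steinitz theorem). For the achievement set, the simplest cases look just as tidy.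

\begin{example}\label{ex:line}
If $\sum x_n$ is a conditionally convergent real series, then $\operatorname A(x_n)=\mathbb R$. Indeed, let $t\ge0$ and go through the terms in order, keeping $x_n$ exactly when $x_n>0$ and the sum of the terms kept so far plus $x_n$ is at most $t$. The positive terms have infinite sum, so infinitely many of them are rejected; when $x_n>0$ is rejected, the current sum lies in $(t-x_n,t]$. Since $x_n\to0$, the nondecreasing sums tend to $t$. For $t<0$ use the negative terms.

Next, take finitely many series whose terms lie in complementary coordinate subspaces of $\mathbb R^d$ and interleave them, taking one term from each in turn. Convergence in $\mathbb R^d$ is coordinatewise, so a subseries converges if and only if its part in each subspace converges, and the achievement set is the product of the achievement sets. Interleaving $\sum((-1)^n/n,0)$ and $\sum(0,(-1)^n/n)$ gives a series with $\operatorname{SR}(x_n)=\operatorname A(x_n)=\mathbb R^2$.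
\end{example}

In the plane, however, $\operatorname{SR}(x_n)=\mathbb R^2$ does not force $\operatorname A(x_n)=\mathbb R^2$: Example~\ref{ex:group} below has full sum range and an achievement set that is small in the sense of both measure and category. Recall that a set is \emph{null} if it has Lebesgue measure zero, \emph{of first category} or \emph{meager} if it is a countable union of nowhere dense sets, and \emph{of second category} if it is not meager. The following question, posed in \cite{GM}, asks whether anything lies between these two extremes.

\begin{quote}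
Let $\sum x_n$ be a conditionally convergent series in the plane with $\operatorname{SR}(x_n)=\mathbb R^2$ and $\operatorname A(x_n)\ne\mathbb R^2$. Must $\operatorname A(x_n)$ be null or of first category?
\end{quote}

One would guess that it must. An achievement set resembles a semigroup, since subsums over disjoint index sets can be added, and for a dense set that is closed under addition, theorems of Steinhaus type leave no room between ``small'' and ``everything'' (Remark~\ref{rem:semigroup}). The guess is wrong, and it fails in the strongest way.

\begin{theorem}\label{thm:main}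
There is a conditionally convergent series $\sum x_n$ in $\mathbb R^2$ with $\operatorname{SR}(x_n)=\mathbb R^2$ such that $\mathbb R^2\setminus\operatorname A(x_n)$ is nonempty, Lebesgue null and of first Baire category.
\end{theorem}

The plane is not a union of two null sets, and by the Baire category theorem it is not a union of two meager sets. Hence the set $\operatorname A(x_n)$ in Theorem~\ref{thm:main} is neither null nor meager, and the answer to the question is no. The omitted set is nevertheless large in a finer sense, and the example exists in all dimensions except $d=1$, which Example~\ref{ex:line} excludes.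

\begin{theorem}\label{thm:more}
\begin{enumerate}
\item[(a)] For the series constructed in the proof of Theorem~\ref{thm:main}, the set $\operatorname A(x_n)$ has empty interior, and $\mathbb R^2\setminus\operatorname A(x_n)$ has Hausdorff dimension $2$ inside every disc.
\item[(b)] For every $d\ge2$ there is a conditionally convergent series in $\mathbb R^d$ with sum range $\mathbb R^d$ whose achievement set is not $\mathbb R^d$ but has null and meager complement.
\end{enumerate}
\end{theorem}

In the opposite direction, the semigroup argument works when the series has terms to spare. For $I\subset\mathbb N$ let $\operatorname A(I)$ be the set of sums of convergent series $\sum\varepsilon_nx_n$ with $\varepsilon_n=0$ for $n\notin I$.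

\begin{theorem}\label{thm:room}
Let $\sum x_n$ be a convergent series in $\mathbb R^2$, and let $I,J,L\subset\mathbb N$ be pairwise disjoint. Suppose that $\sum_{n\in L}x_n$ is conditionally convergent with sum range $\mathbb R^2$, and that $\operatorname A(I)$ and $\operatorname A(J)$ are both non-null, or both of second category. Then $\operatorname A(x_n)=\mathbb R^2$. In particular, if $\operatorname{SR}(x_n)=\mathbb R^2$ and $\operatorname A(x_n)$ is non-null or of second category, then the series with terms $x_1,x_1,x_1,x_2,x_2,x_2,\dots$ has achievement set $\mathbb R^2$.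
\end{theorem}

We prove Theorem~\ref{thm:room} first, in Section~\ref{sec:room}. Section~\ref{sec:reduction} reduces Theorem~\ref{thm:main} to finding a set $K\subset\mathbb R$ of subsums for which $H+K$ is almost all of $\mathbb R$ but not all of it, and Section~\ref{sec:digits} restates this as a problem about digits in which carries play no role. The problem is solved by a finite combinatorial device, studied in Section~\ref{sec:wire} and used in Section~\ref{sec:K}. Section~\ref{sec:more} proves Theorem~\ref{thm:more}. For real $t$, we write $\|t\|$ for the distance from $t$ to $\mathbb Z$; it satisfies $\|t\|\le|t|$ and $\|s+t\|\le\|s\|+\|t\|$.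

\section{Series with terms to spare}\label{sec:room}

We use three standard facts. A set has the \emph{Baire property} if its symmetric difference with some open set is meager. The image of a Borel subset of a complete separable metric space under a Borel map into $\mathbb R^d$ is called \emph{analytic}, and analytic sets are Lebesgue measurable and have the Baire property. By the theorem of Steinhaus, if $A,B\subset\mathbb R^d$ are measurable and non-null, then $A+B=\{a+b:a\in A,\ b\in B\}$ contains a nonempty open set. By the theorem of Piccard--Pettis, the same holds if $A$ and $B$ have the Baire property and are of second category.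

\begin{lemma}\label{lem:analytic}
Let $\sum x_n$ be a series in $\mathbb R^d$.
\begin{enumerate}
\item[(a)] For every $I\subset\mathbb N$ the set $\operatorname A(I)$ is analytic.
\item[(b)] If $\operatorname{SR}(x_n)=\mathbb R^d$, then the finite subsums $\sum_{n\in F}x_n$ are dense in $\mathbb R^d$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The partial sums $s_N(\varepsilon)=\sum_{n\le N}\varepsilon_nx_n$ are continuous functions on the compact metric space $\{0,1\}^{\mathbb N}$. The set on which they converge is
\[
\bigcap_{k}\bigcup_{N}\bigcap_{M,M'\ge N}\{\varepsilon:|s_M(\varepsilon)-s_{M'}(\varepsilon)|\le1/k\},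
\]
a Borel set, and $\lim_Ns_N$ is a Borel function on it. The condition $\varepsilon_n=0$ for $n\notin I$ is closed.

(b) Every point is the limit of the partial sums of some rearrangement, and these partial sums are finite subsums.
\end{proof}

\begin{remark}\label{rem:semigroup}
Suppose that $\operatorname{SR}(x_n)=\mathbb R^2$ and that $A=\operatorname A(x_n)$ satisfies $A+A\subset A$. If $A$ is non-null or of second category, then $A\supset A+A$ contains a nonempty open set $U$. Since $A$ is dense, $U+A=\mathbb R^2$, and so $A=\mathbb R^2$. Thus such a set $A$ is either the plane or both null and meager. In general $A+A\not\subset A$, because two subseries may need the same term. Theorem~\ref{thm:room} avoids the conflict by drawing the three summands from disjoint index sets.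
\end{remark}

\begin{proof}[Proof of Theorem~\ref{thm:room}]
By Lemma~\ref{lem:analytic}(a) and the theorem of Steinhaus or of Piccard--Pettis, $\operatorname A(I)+\operatorname A(J)$ contains a nonempty open set $U$. Let $p\in\mathbb R^2$. By Lemma~\ref{lem:analytic}(b) applied to $\sum_{n\in L}x_n$, there is a finite set $F\subset L$ such that $\sum_{n\in F}x_n$ lies in the open set $p-U$. Then $p=a+b+\sum_{n\in F}x_n$, where $a=\sum\varepsilon'_nx_n$ and $b=\sum\varepsilon''_nx_n$ with $\varepsilon'$ supported in $I$ and $\varepsilon''$ supported in $J$. Since $I$, $J$ and $F$ are disjoint, $\varepsilon=\varepsilon'+\varepsilon''+1_F$ is a $0$--$1$ sequence, and $\sum\varepsilon_nx_n$ converges to $p$.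

For the last statement, the tripled series converges because $\sum x_n$ converges and $x_n\to0$. Let $I,J,L$ index the first, second and third copies. Then $\operatorname A(I)=\operatorname A(J)=\operatorname A(x_n)$. The series over $L$ is $\sum x_n$, which is conditionally convergent, since an absolutely convergent series has a one-point sum range.
\end{proof}

Disjointness cannot be dropped: the series of Theorem~\ref{thm:main} satisfies the other hypotheses with $I=J=L=\mathbb N$. The set $L$ cannot be dropped either: if each of the vectors $(2^{-n},0)$ and $(0,2^{-n})$, $n\ge1$, occurs twice, then the two copies give $\operatorname A(I)=\operatorname A(J)=[0,1]^2$, while $\operatorname A(x_n)=[0,2]^2$.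

\section{From the plane to the line}\label{sec:reduction}

Throughout the rest of the paper,
\[
q_l=2^{l+4}\quad(l\ge1),\qquad Q_0=1,\qquad Q_l=q_1q_2\cdots q_l .
\]
On the line, a long run of terms $\pm1/Q_l$ can change a subsum by $m_l/Q_l$, and convergence requires only that $m_l/Q_l\to0$. In the plane we can attach to these terms a much larger first coordinate and use $\pm(1/q_l,1/Q_l)$. The first coordinate acts as a brake: convergence now requires $m_l/q_l\to0$, however long the runs are. The second coordinates that remain reachable form the set
\[
H=\Big\{\sum_{l\ge0}\frac{m_l}{Q_l}:\ m_l\in\mathbb Z,\ \frac{m_l}{q_l}\to0\Big\}.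
\]
These series converge, because $|m_l|/Q_l\le1/Q_{l-1}$ for large $l$. The set $H$ is a subgroup of $\mathbb R$, and it is dense because it contains $Q_l^{-1}\mathbb Z$ for every $l$. The next lemma tests membership in $H$ one digit at a time.

\begin{lemma}\label{lem:H}
\begin{enumerate}
\item[(a)] $H=\{x\in\mathbb R:\|Q_lx\|\to0\}$.
\item[(b)] Let $X_0,X_1,\dots$ be integers with $\sup_{l\ge1}|X_l|/q_l<\infty$. Then $\sum_{l\ge0}X_l/Q_l\in H$ if and only if $\|X_l/q_l\|\to0$.
\item[(c)] Every $h\in H$ can be written as $h=\sum_{l\ge1}m_l/Q_l$ with integers $m_l$ such that $|m_l|\le2Q_l$ and $m_l/q_l\to0$.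
\end{enumerate}
\end{lemma}

\begin{proof}
Let $|X_l|\le Cq_l$ for $l\ge1$ and $x=\sum_{l\ge0}X_l/Q_l$. In $Q_{l-1}x$ the terms of index less than $l$ are integers, the term of index $l$ is $X_l/q_l$, and the remaining terms have total absolute value at most
\[
C\sum_{l'>l}\frac{Q_{l-1}}{Q_{l'-1}}=\frac C{q_l}\Big(1+\frac1{q_{l+1}}+\frac1{q_{l+1}q_{l+2}}+\cdots\Big)\le\frac{2C}{q_l}.
\]
Since $q_l\to\infty$, we obtain
\begin{equation}\label{eq:nocarry}
\|X_l/q_l\|\to0\iff\|Q_lx\|\to0 .
\end{equation}
With $X_l=m_l$ this gives the inclusion $\subset$ in (a). Conversely, let $\|Q_lx\|\to0$ and write $Q_lx=a_l+\theta_l$ with $a_l\in\mathbb Z$, $|\theta_l|\le1/2$ and $\theta_l\to0$. Put $m_0=a_0$ and $m_l=a_l-q_la_{l-1}=q_l\theta_{l-1}-\theta_l$ for $l\ge1$. Then $m_l/q_l\to0$, $|m_l|\le q_l$ for $l\ge1$, and $\sum_{l\le L}m_l/Q_l$ telescopes to $a_L/Q_L\to x$. This proves (a), and (b) follows from (a) and \eqref{eq:nocarry}. For (c), take the representation just found and spread the integer $m_0$ over the first positions: replace $m_l$ by $m_l+\operatorname{sgn}(m_0)Q_l$ for $1\le l\le|m_0|$, and $m_0$ by $0$. The new coefficients are bounded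 by $q_l+Q_l\le2Q_l$.
\end{proof}

Now let $y_1,y_2,\dots$ be nonnegative numbers with finite sum and let $K=\operatorname A(y_l)\subset\mathbb R$. Put $v_l=(1/q_l,1/Q_l)$ and $w_l=(1/q_l,0)$. For $l=1,2,\dots$, \emph{block} $l$ consists, in this order, of
\begin{enumerate}
\item[(1)] the run $v_l,-v_l,v_l,-v_l,\dots$ of $2Q_l$ pairs;
\item[(2)] the run $w_l,-w_l,w_l,-w_l,\dots$ of $3Q_l$ pairs;
\item[(3)] the single term $(0,y_l)$.
\end{enumerate}
Let $(x_n)$ be the concatenation of the blocks. The horizontal runs~(2) undo the displacement that the runs~(1) cause in the first coordinate and steer that coordinate to any target.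

\begin{proposition}\label{prop:reduction}
The series $\sum x_n$ is conditionally convergent, $\operatorname{SR}(x_n)=\mathbb R^2$, and $\operatorname A(x_n)=\mathbb R\times(H+K)$.
\end{proposition}

\begin{proof}
\emph{Sum range.} A partial sum that ends in block $l$ differs from $(0,y_1+\dots+y_{l-1})$ by $0$, $v_l$, $w_l$ or $(0,y_l)$, and these vectors tend to $0$. So the series converges. Let $f(x,y)=\alpha x+\beta y$ satisfy $\sum|f(x_n)|<\infty$. Run~(2) of block $l$ contributes $6Q_l|\alpha|/q_l\ge6|\alpha|$ to this sum, so $\alpha=0$. Then run~(1) of each block contributes $4Q_l|\beta|/Q_l=4|\beta|$, so $\beta=0$. Thus $\Gamma=\{0\}$. In particular $\sum|x_n|=\infty$, and \eqref{eq:steinitz} gives $\operatorname{SR}(x_n)=\mathbb R^2$.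

\emph{The inclusion $\subset$.} Let a subseries converge to $(s,t)$. Let $m_l$ be the number of chosen copies of $v_l$ minus the number of chosen copies of $-v_l$. Then $m_lv_l$ is the difference of the partial sums at the two ends of run~(1) of block $l$, so $m_lv_l\to0$ by the Cauchy criterion, and the first coordinate gives $m_l/q_l\to0$. The chosen $y_l$ have a sum $z\in K$. The second coordinates of the partial sums at the ends of blocks give $\sum_{l\ge1}m_l/Q_l=t-z$, so $t\in H+K$.

\emph{The inclusion $\supset$.} Let $s\in\mathbb R$ and $t=h+z$ with $h\in H$, $z\in K$, and write $h$ as in Lemma~\ref{lem:H}(c). We first find integers $p_l$ with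
\[
|p_l|\le q_l,\qquad p_l/q_l\to0,\qquad\sum_{l\ge1}p_l/q_l=s .
\]
Let $n=\lfloor s\rfloor$ and put $p_l=\operatorname{sgn}(n)q_l$ for $l\le|n|$. Starting from $\rho_{|n|}=s-n\in[0,1)$, define for $l>|n|$ the numbers $p_l=\lfloor q_l\rho_{l-1}\rfloor$ and $\rho_l=\rho_{l-1}-p_l/q_l\in[0,1/q_l)$. Then $0\le p_l<q_l$, $p_l/q_l\le\rho_{l-1}\to0$, and $\sum_{l\le L}p_l/q_l=s-\rho_L\to s$.

In block $l$ choose $|m_l|\le2Q_l$ copies of $\operatorname{sgn}(m_l)v_l$ and $|p_l-m_l|\le3Q_l$ copies of $\operatorname{sgn}(p_l-m_l)w_l$, and choose the terms $(0,y_l)$ that represent $z$. The chosen terms of block $l$ have sum $(p_l/q_l,\ m_l/Q_l+\eta_ly_l)$ with $\eta_l\in\{0,1\}$, so the partial sums at the ends of blocks tend to $(s,h+z)$. Inside block $l$ the partial sums move by at most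
\[
|m_l|\Big(\frac1{q_l}+\frac1{Q_l}\Big)+\frac{|p_l-m_l|}{q_l}+y_l\to0 .
\]
Hence the subseries converges to $(s,t)$.
\end{proof}

\begin{example}\label{ex:group}
Take $y_l=0$ for all $l$. Then $\operatorname A(x_n)=\mathbb R\times H$ is a group. Each $Q_l$ is a power of $2$, so $\|Q_l/3\|=1/3$ and $1/3\notin H$ by Lemma~\ref{lem:H}(a). By Remark~\ref{rem:semigroup}, $\operatorname A(x_n)$ is null and meager, although $\operatorname{SR}(x_n)=\mathbb R^2$.
\end{example}

The terms $y_l$ are available only once each, and this is what breaks the group structure. It remains to choose them so that $H+K\ne\mathbb R$ while $\mathbb R\setminus(H+K)$ is null and meager.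

\section{A digit problem without carries}\label{sec:digits}

The \emph{digits} of $t\in\mathbb R$ are $D_0=\lfloor t\rfloor$ and $D_l=\lfloor Q_lt\rfloor-q_l\lfloor Q_{l-1}t\rfloor\in\{0,\dots,q_l-1\}$ for $l\ge1$. We have $\sum_{l\le L}D_l/Q_l=\lfloor Q_Lt\rfloor/Q_L\to t$. A \emph{cylinder of level $l$} is an interval $[a/Q_l,(a+1)/Q_l)$ with $a\in\mathbb Z$. On it $D_0,\dots,D_l$ are constant, and it splits into $q_{l+1}$ cylinders of level $l+1$, one for each value of $D_{l+1}$. If $D_0\in\mathbb Z$ and $0\le D_l\le q_l-2$ for all $l\ge1$, then the $D_l$ are the digits of $\sum_lD_l/Q_l$, because $0\le\sum_{l>L}D_l/Q_l<\sum_{l>L}(q_l-1)/Q_l=1/Q_L$ for every $L$.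

Call a set \emph{negligible} if it is contained in a countable union of closed null sets. A closed null set has empty interior, so it is nowhere dense; hence negligible sets are null and meager. Countable unions of negligible sets are negligible, and if $E\subset\mathbb R$ is negligible, then so is $\mathbb R^j\times E\times\mathbb R^k$.

\begin{lemma}\label{lem:thin}
Let $E\subset\mathbb R$ and $\theta<1$. Suppose that for infinitely many $l$, every cylinder of level $l-1$ contains at most $\theta q_l$ cylinders of level $l$ that meet $E$. Then $E$ is negligible.
\end{lemma}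

\begin{proof}
Fix $n\in\mathbb Z$ and let $\nu_l$ be the number of cylinders of level $l$ in $[n,n+1)$ that meet $E$. Then $\nu_l\le q_l\nu_{l-1}$ for all $l$ and $\nu_l\le\theta q_l\nu_{l-1}$ for infinitely many $l$, so $\nu_l/Q_l\to0$. The closure of $E\cap[n,n+1)$ lies in a union of $\nu_l$ closed intervals of length $1/Q_l$, for every $l$, and so it is null.
\end{proof}

We prescribe the numbers $y_n$ by digit vectors. An \emph{element} is a finitely supported vector $(\delta_l)_{l\ge1}$ of nonnegative integers, and its \emph{value} is $\sum_l\delta_l/Q_l$; we call $\delta_l$ its digit at \emph{position} $l$, without requiring $\delta_l<q_l$. Let $\mathcal E$ be a countable indexed family of elements. For a subfamily of $\mathcal E$, let $Z_l$ be the sum of the digits at position $l$ of its members. Assume that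
\begin{equation}\label{eq:bound}
Z_l<2q_l\quad\text{for every subfamily and every }l\ge1 .
\end{equation}
All terms being nonnegative, the values of the members of a subfamily have sum $\sum_lZ_l/Q_l\le\sum_l2/Q_{l-1}<\infty$. So the values, listed as $y_1,y_2,\dots$, are admissible in Proposition~\ref{prop:reduction}, and $K=\operatorname A(y_n)$ is the set of all sums $\sum_lZ_l/Q_l$.

\begin{lemma}\label{lem:criterion}
Assume \eqref{eq:bound}. A real number $t$ with digits $D_l$ belongs to $H+K$ if and only if some subfamily of $\mathcal E$ satisfies
\begin{equation}\label{eq:match}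
\Big\|\frac{D_l-Z_l}{q_l}\Big\|\to0\qquad(l\to\infty).
\end{equation}
\end{lemma}

\begin{proof}
For $z=\sum_lZ_l/Q_l$ we have $t-z=D_0+\sum_{l\ge1}(D_l-Z_l)/Q_l$ with $|D_l-Z_l|<2q_l$. Apply Lemma~\ref{lem:H}(b).
\end{proof}

The group $H$ has absorbed all carries: we must match $D_l$ by $Z_l$ modulo $q_l$, position by position, with an error $o(q_l)$. We want a family for which this is possible for most digit sequences but not for all. The first attempt fails.

\begin{remark}\label{rem:single}
Suppose that every element has only one nonzero digit. Then the positions are independent. Let $\gamma_l(D)$ be the least value of $\|(D-Z_l)/q_l\|$ over subfamilies and let $\gamma_l=\max_D\gamma_l(D)\le1/2$; then $t\in H+K$ if and only if $\gamma_l(D_l)\to0$. If $\gamma_l\to0$, then $H+K=\mathbb R$. Otherwise there is $\epsilon>0$ with $\gamma_l\ge\epsilon$ for all $l$ in an infinite set $\Lambda$. For $l\in\Lambda$ and a maximizing $D^*$, the residues $D^*+j$ with $0\le j\le\epsilon q_l/2$ have $\gamma_l(D^*+j)\ge\epsilon/2$. Lemma~\ref{lem:thin} with $\theta=1-\epsilon/2$ shows that each set $\{t:\gamma_l(D_l)<\epsilon/2\text{ for all }l\in\Lambda,\ l\ge L\}$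 is negligible, and these sets cover $H+K$.
\end{remark}

So the elements must link different positions, and we shall use the links as memory. At infinitely many special positions $l$ we offer the digits $2^{-r}q_l$, $r=1,2,\dots$, with which $Z_l/q_l$ approximates $D_l/q_l$ in binary. The digit $2^{-r}q_l$ is tied to a device, \emph{wire} $r$, with two properties. Once the digits of $t$ along the wire show a certain pattern, which happens for almost every $t$, the $r$-th binary digit is free at all later special positions, whatever the later digits of $t$ are. And for a suitable $t$ the $r$-th binary digit can never be used. Condition \eqref{eq:match} says nothing about an initial segment of positions, where wires can be switched on at no cost. For this reason we need infinitely many wires that begin later and later, each responsible for a single binary digit.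

\section{One wire}\label{sec:wire}

This section is purely combinatorial. Let
\[
W=\{s^0,s^1,s^2,s^3,\ e,\ f^1,\dots,f^{10}\}
\]
be a set of $15$ symbols. For $S\subset W$ let $\omega(S)=\sum_{s^j\in S}2^j\in\{0,\dots,15\}$. Fix an integer $r\ge1$. A \emph{run} is a sequence $(S_i)_{i\ge r}$ of subsets of $W$. With the convention $S_{r-1}=\emptyset$, its \emph{load} at step $i\ge r$ is
\[
u_i=\omega(S_{i-1})+|S_i|\in\{0,\dots,30\}.
\]
Thus each symbol chosen at step $i$ adds one unit to the load at step $i$, and $s^j$ also adds $2^j$ units at step $i+1$. The run \emph{fits} a sequence $g=(g_i)_{i\ge r}$ in $\{0,\dots,15\}$ if $u_i\equiv g_i\pmod{16}$ for all $i\ge r$. Every $g$ is fitted by some run, since $|S_i|$ can be any residue modulo $16$. What matters is how much freedom remains in the use of $e$. For the zero sequence there is none.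

\begin{lemma}\label{lem:lock}
If $u_i\equiv0\pmod{16}$ for all $i\ge r$, then $S_i=\emptyset$ for all $i\ge r$.
\end{lemma}

\begin{proof}
If $S_{i-1}=\emptyset$, then $u_i=|S_i|\le15$, so $u_i=0$ and $S_i=\emptyset$. Induction starts from $S_{r-1}=\emptyset$.
\end{proof}

The lemma depends on $|W|<16$; with sixteen symbols, $S_r=W$ would have load $16$ at step $r$. Changing a single entry of the zero sequence unlocks the wire for good.

\begin{example}\label{ex:seven}
Let $g=(7,0,0,0,\dots)$. For each $i\ge r$ let $a_i$ be $e$ or $f^1$, chosen arbitrarily, and put
\[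
S_r=\{s^2,s^3,a_r,f^2,f^3,f^4,f^5\},\qquad
S_i=\begin{cases}\{s^0,s^2,s^3,a_i\},&i-r\text{ odd},\\ \{s^2,s^3,a_i\},&i-r\text{ even},\ i>r.\end{cases}
\]
The values $\omega(S_i)$ alternate $12,13,12,\dots$, and the loads are $7$, $12+4=16$, $13+3=16$, $12+4=16,\dots$. So the run fits $g$, and $e$ may be used or not at every step. The symbols $e$ and $f^1$ are interchangeable for the load; the symbols $s^j$ send forward exactly the amount that the next step needs; and the remaining $f$'s fill up the first step.
\end{example}

To treat general $g$ we fix a rule that fits $g$ step by step until such a start is possible. Put $S^0_{r-1}=\emptyset$. For $i=r,r+1,\dots$ let $n_i\in\{0,\dots,15\}$ satisfy $n_i\equiv g_i-\omega(S^0_{i-1})\pmod{16}$. If $5\le n_i\le10$, the wire \emph{starts} at step $k(g)=i$ and the rule stops. Otherwise let $S^0_i$ consist of the first $n_i$ symbols in the order $f^1,\dots,f^{10},s^0,s^1,s^2,s^3,e$, and continue. If the rule never stops, put $k(g)=\infty$. By construction,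
\begin{equation}\label{eq:ten}
\begin{gathered}
\text{$g_r,\dots,g_{i-1}$ determine whether $k(g)<i$; if not, then}\\
\text{exactly $10$ of the $16$ values of $g_i$ give $k(g)>i$.}
\end{gathered}
\end{equation}

\begin{lemma}\label{lem:free}
Let $k=k(g)<\infty$ and let $\beta_i\in\{0,1\}$, $i\ge k$, be arbitrary. There is a run that fits $g$ such that, for $i\ge k$, $e\in S_i$ if and only if $\beta_i=1$.
\end{lemma}

\begin{proof}
For $B\in\{0,\dots,15\}$ let $\sigma(B)\in\{0,\dots,4\}$ be the number of ones in the binary expansion of $B$. As in Example~\ref{ex:seven}, for $i>k$ we want $S_i$ to consist of one of $e,f^1$ and of the symbols $s^j$ that give $\omega(S_i)=B_i$. The load at step $i$ is then $B_{i-1}+\sigma(B_i)+1$, so we need a sequence $(B_i)_{i\ge k}$ in $\{0,\dots,15\}$ with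
\begin{equation}\label{eq:back}
B_{i-1}\equiv g_i-1-\sigma(B_i)\pmod{16}\qquad(i>k).
\end{equation}
This recursion cannot be solved forward from an arbitrary $B_{i-1}$, because the right side takes only five values. It can always be solved backward, and compactness supplies a starting point at infinity. For $M>k$ put $B^{(M)}_i=0$ for $i\ge M$ and define $B^{(M)}_{M-1},\dots,B^{(M)}_k$ by \eqref{eq:back}. Along a subsequence of $M$, the value $B_i^{(M)}$ is eventually constant for each $i$, say equal to $B_i$. For fixed $i$, equation \eqref{eq:back} holds for $B^{(M)}$ whenever $M\ge i$, so it holds for $(B_i)$.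

Put $S_i=S^0_i$ for $r\le i<k$. For $i\ge k$ let $S_i$ contain the $s^j$ for which $2^j$ occurs in the binary expansion of $B_i$, together with $e$ if $\beta_i=1$ and $f^1$ if $\beta_i=0$. For $i>k$ take nothing else. For $i=k$ add $n_k-1-\sigma(B_k)$ of the nine symbols $f^2,\dots,f^{10}$; this number lies in $[0,9]$ because $5\le n_k\le10$ and $1\le1+\sigma(B_k)\le5$. Then $|S_i|=n_i$ for $i\le k$, so $u_i=\omega(S^0_{i-1})+n_i\equiv g_i$ for $i\le k$. For $i>k$ we have $u_i=B_{i-1}+\sigma(B_i)+1\equiv g_i$ by \eqref{eq:back}.
\end{proof}

The window $5\le n_k\le10$ is needed because $B_k$ is dictated by the whole future of $g$, so step $k$ must accommodate every value of $\sigma(B_k)$. The same count explains the modulus. With modulus $2^p$ and $2^p-1$ symbols, there are $p$ symbols $s^j$, one $e$, and $2^p-p-2$ symbols $f$, and the window is $p+1\le n\le2^p-p-2$. It is empty for $p\le3$ and equals $5\le n\le10$ for $p=4$.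

\section{The set $K$ and the proof of Theorem~\ref{thm:main}}\label{sec:K}

\subsection*{The family $\mathcal E$}
Divide the positions $1,2,3,\dots$ into consecutive \emph{steps}. Step $i\ge1$ has $i+1$ positions,
\[
c(i)=i(i+1)/2\qquad\text{and}\qquad b(i,r)=c(i)+r\quad(1\le r\le i),
\]
called the \emph{c-position} and the \emph{b-positions} of the step. The c-positions are the special positions of Section~\ref{sec:digits}, and wire $r$ lives on $b(r,r),b(r+1,r),\dots$ (Figure~\ref{fig:wires}). For each pair $1\le r\le i$ the family $\mathcal E$ contains $15$ \emph{wire elements}, one for each symbol of $W$. Each has the digit $q_l/16$ at $l=b(i,r)$, and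
\begin{itemize}
\item $s^j_{i,r}$ has also the digit $2^jq_{l'}/16$ at $l'=b(i+1,r)$;
\item $e_{i,r}$ has also the digit $2^{-r}q_{c(i)}$ at $c(i)$, an integer since $r\le i\le c(i)$;
\item $f^1_{i,r},\dots,f^{10}_{i,r}$ have no other digit.
\end{itemize}
A wire controls $Z_l$ only in units of $q_l/16$. For the rest, $\mathcal E$ contains for each b-position $l$ the \emph{fine elements} with the single digit $2^u$ at $l$, $u=0,1,\dots,l-1$. Since $2^l=q_l/16$, their subsums at $l$ are exactly the integers $0,1,\dots,q_l/16-1$; they never make up a full unit.

\begin{figure}[ht]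
\centering
\begin{tikzpicture}[x=2.3cm,y=1cm]
\foreach \x/\z in {1/1,2/3,3/6,4/10}{
  \node[draw,minimum size=5mm,inner sep=1pt] (c\x) at (\x,0) {\small\z};
  \node at (\x,0.7) {\small step \x};
  \node at (0.1,-\x) {\small wire \x};}
\foreach \x/\y/\z in {1/1/2,2/1/4,2/2/5,3/1/7,3/2/8,3/3/9,4/1/11,4/2/12,4/3/13,4/4/14}
  \node[draw,circle,minimum size=5mm,inner sep=0pt] (b\x\y) at (\x,-\y) {\small\z};
\foreach \x/\y in {11/21,21/31,31/41,22/32,32/42,33/43} \draw (b\x) -- (b\y);
\foreach \x in {1,2,3,4}{\draw (b4\x) -- (4.5,-\x); \draw[dashed] (b\x1) -- (c\x);}
\foreach \x/\y in {2/2,3/2,3/3,4/2,4/3,4/4} \draw[dashed] (b\x\y) to[bend left=45] (c\x);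
\end{tikzpicture}
\caption{The positions $1,\dots,14$. Squares are the c-positions $c(i)$; the circle in column $i$ and row $r$ is the b-position $b(i,r)$. An element $s^j_{i,r}$ has digits at the two ends of a solid edge, and $e_{i,r}$ at the two ends of a dashed edge.}
\label{fig:wires}
\end{figure}

A subfamily of $\mathcal E$ is the same as a run $(S_{i,r})_{i\ge r}$ for each $r\ge1$ together with an integer $\varphi_l\in[0,q_l/16)$ for each b-position $l$. If $u_{i,r}$ are the loads of the runs, and $\beta_{i,r}$ is $1$ or $0$ according to whether $e\in S_{i,r}$, then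
\begin{equation}\label{eq:Z}
\frac{Z_l}{q_l}=\frac{u_{i,r}}{16}+\frac{\varphi_l}{q_l}\quad(l=b(i,r)),\qquad
\frac{Z_l}{q_l}=\sum_{r=1}^i\beta_{i,r}2^{-r}\quad(l=c(i)).
\end{equation}
These numbers are less than $31/16$ and $1$, respectively, so \eqref{eq:bound} holds. From now on $y_1,y_2,\dots$ are the values of the elements of $\mathcal E$ in some order, $K=\operatorname A(y_n)$, and $\sum x_n$ is the series of Proposition~\ref{prop:reduction}.

\subsection*{Almost every point lies in $H+K$}
For $t\in\mathbb R$ with digits $D_l$ and $l=b(i,r)$ put $g_{i,r}=\lfloor16D_l/q_l\rfloor\in\{0,\dots,15\}$; each value is taken by $q_l/16$ digits $D_l$. Let $k_r=k((g_{i,r})_{i\ge r})$ be the step at which wire $r$ starts, and let $N$ be the set of $t$ for which $k_r=\infty$ for some $r$.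

\begin{lemma}\label{lem:N}
The set $N$ is negligible.
\end{lemma}

\begin{proof}
Fix $r$, let $E=\{t:k_r=\infty\}$, and let $l=b(i,r)$ with $i\ge r$. On a cylinder of level $l-1$ the numbers $g_{r,r},\dots,g_{i-1,r}$ are constant. By \eqref{eq:ten}, either $k_r<i$ on the whole cylinder, and it misses $E$, or exactly $10q_l/16$ of its cylinders of level $l$ have $k_r>i$. Lemma~\ref{lem:thin} applies with $\theta=10/16$, and $N$ is a countable union of such sets $E$.
\end{proof}

\begin{proposition}\label{prop:most}
If $t\notin N$, then $t\in H+K$.
\end{proposition}

\begin{proof}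
For $r\ge1$ and $i\ge k_r$ let $\beta_{i,r}$ be the $r$-th binary digit of $D_{c(i)}/q_{c(i)}\in[0,1)$. By Lemma~\ref{lem:free}, wire $r$ has a run that fits $(g_{i,r})_{i\ge r}$ and contains $e$ at step $i\ge k_r$ exactly when $\beta_{i,r}=1$. At $l=b(i,r)$ take $\varphi_l=D_l-g_{i,r}q_l/16\in[0,q_l/16)$. This defines a subfamily; we verify \eqref{eq:match}.

At $l=b(i,r)$, formula \eqref{eq:Z} gives $(Z_l-D_l)/q_l=(u_{i,r}-g_{i,r})/16\in\mathbb Z$, so the match is exact.

At $l=c(i)$ let $j_i\ge0$ be the largest $j$ with $k_1,\dots,k_j\le i$; as $k_r\ge r$, we have $j_i\le i$. Put $a=\sum_{r\le j_i}\beta_{i,r}2^{-r}$. Then $D_l/q_l\in[a,a+2^{-j_i})$ by the choice of the $\beta_{i,r}$. Whatever the wires $j_i<r\le i$ do at step $i$, they add less than $2^{-j_i}$ in \eqref{eq:Z}, so $Z_l/q_l$ lies in the same interval and $|D_l-Z_l|/q_l<2^{-j_i}$. Since $t\notin N$, all $k_r$ are finite and $j_i\to\infty$. Lemma~\ref{lem:criterion} gives $t\in H+K$.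
\end{proof}

\subsection*{Points outside $H+K$}
We choose digits that force all loads to be $0$ modulo $16$ even when a small error is allowed, so $D_l/q_l$ should lie in the middle of $[0,1/16)$ at the b-positions. At the c-positions $D_l/q_l$ should stay away from dyadic rationals of bounded order. Let $P$ be the set of $t\in[0,1)$ whose digits satisfy
\[
\frac1{64}\le\frac{D_l}{q_l}<\frac3{64}\ \text{ at all b-positions }l,\qquad D_l=\Big\lfloor\frac{q_l}3\Big\rfloor\ \text{ at all c-positions }l .
\]
A b-position has $l\ge2$, so $64\mid q_l$ and $q_l/32\ge2$ digits are allowed there. All allowed digits are at most $q_l-2$, so every allowed sequence is the digit sequence of a point of $P$, and $P\ne\emptyset$.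

\begin{proposition}\label{prop:P}
$P\cap(H+K)=\emptyset$.
\end{proposition}

\begin{proof}
Suppose that $t\in P\cap(H+K)$, and take a subfamily satisfying \eqref{eq:match}. Choose $R\ge0$ such that $\|(D_l-Z_l)/q_l\|<1/64$ at all positions of all steps $i>R$.

Let $l=b(i,r)$ with $i>R$. Since $\varphi_l/q_l\in[0,4/64)$ and $D_l/q_l\in[1/64,3/64)$, we have $|\varphi_l-D_l|/q_l<3/64$. If $u_{i,r}\not\equiv0\pmod{16}$, then $\|u_{i,r}/16\|\ge4/64$ and \eqref{eq:Z} gives $\|(Z_l-D_l)/q_l\|>1/64$, a contradiction. Hence $u_{i,r}\equiv0\pmod{16}$ whenever $i>R$.

A wire $r>R$ lies entirely in steps $i>R$, so Lemma~\ref{lem:lock} shows that its run is empty and $\beta_{i,r}=0$ for all $i\ge r$. Nothing is known about the wires $r\le R$, but by \eqref{eq:Z} they only give $Z_{c(i)}/q_{c(i)}=a_i2^{-R}$ with $a_i\in\mathbb Z$. For all integers $a$ and $n$, the integer $2^R-3a-3\cdot 2^Rn$ is not divisible by $3$, so it is nonzero; dividing by $3\cdot2^R$ gives $\|1/3-a2^{-R}\|\ge1/(3\cdot2^R)$. Since $|D_{c(i)}/q_{c(i)}-1/3|\le1/q_{c(i)}$,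
\[
\Big\|\frac{D_{c(i)}-Z_{c(i)}}{q_{c(i)}}\Big\|\ge\frac1{3\cdot2^R}-\frac1{q_{c(i)}}\qquad\text{for all }i,
\]
which contradicts \eqref{eq:match}.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
By Proposition~\ref{prop:reduction}, the series is conditionally convergent, its sum range is $\mathbb R^2$, and $\mathbb R^2\setminus\operatorname A(x_n)=\mathbb R\times(\mathbb R\setminus(H+K))$. By Propositions~\ref{prop:P} and~\ref{prop:most},
\begin{equation}\label{eq:sandwich}
\mathbb R\times P\ \subset\ \mathbb R^2\setminus\operatorname A(x_n)\ \subset\ \mathbb R\times N .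
\end{equation}
The left side is nonempty, and the right side is negligible by Lemma~\ref{lem:N}, hence null and meager.
\end{proof}

\section{Dimension of the omitted set; higher dimensions}\label{sec:more}

The \emph{Hausdorff dimension} of $E\subset\mathbb R^2$ is the infimum of the $s\ge0$ such that for every $\eta>0$ the set $E$ has a countable cover by sets $U_j$ of diameter less than $\eta$ with $\sum_j(\operatorname{diam}U_j)^s<\eta$. It is monotone, translation invariant and at most $2$. Lower bounds come from the \emph{mass distribution principle}: if $\nu$ is a Borel measure with $\nu(E)>0$ for a Borel set $E$, and $\nu(S)\le C\rho^s$ for all closed axis-parallel squares $S$ of side $\rho<\rho_0$, then $E$ has dimension at least $s$. Indeed, a set of diameter $\rho$ lies in such a square of side $\rho$, so every cover by sets of diameter less than $\rho_0$ has $\sum_j(\operatorname{diam}U_j)^s\ge\nu(E)/C$.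

The set $P$ is large in this sense because $q_l$ grows rapidly and the c-positions are sparse: among the roughly $l^2/2$ binary digits encoded in $D_1,\dots,D_l$, the definition of $P$ restricts only $O(l^{3/2})$.

\begin{proof}[Proof of Theorem~\ref{thm:more}(a)]
Let $\kappa_l$ be the number of digits allowed at position $l$ in the definition of $P$, that is, $\kappa_l=q_l/32$ at b-positions and $\kappa_l=1$ at c-positions, and let $M_l=\kappa_1\cdots\kappa_l$. Let $\mu$ be the probability measure on the Borel set $P$ under which the digits are independent and uniform on the allowed sets. A cylinder of level $l$ has $\mu$-measure $1/M_l$ if it meets $P$, and $0$ otherwise. Since $c(i)\le l$ forces $i\le\sqrt{2l}$, there are at most $\sqrt{2l}$ c-positions up to $l$, and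
\[
Q_l/M_l\le32^{\,l}\,2^{(l+4)\sqrt{2l}} .
\]
Let $T$ be a closed interval of length $\rho<1/Q_1$, and let $l\ge2$ satisfy $1/Q_l\le\rho<1/Q_{l-1}$. Then $T$ meets at most $\rho Q_l+2\le3\rho Q_l$ cylinders of level $l$, so $\mu(T)\le3\rho Q_l/M_l$. Fix $\delta>0$. There is a constant $c_\delta$ such that $2+5l+(l+4)\sqrt{2l}\le c_\delta+\delta(l-1)^2/2$ for all $l$. Also $1/\rho>Q_{l-1}\ge2^{1+2+\dots+(l-1)}\ge2^{(l-1)^2/2}$. Hence $3Q_l/M_l\le2^{c_\delta}\rho^{-\delta}$ and $\mu(T)\le2^{c_\delta}\rho^{1-\delta}$.

Let $\nu$ be the product of Lebesgue measure and $\mu$. Squares of side $\rho<1/Q_1$ have $\nu$-measure at most $2^{c_\delta}\rho^{2-\delta}$. If $I$ is an interval of positive length and $C$ is a cylinder that meets $P$, then $E=I\times(P\cap C)$ has $\nu(E)>0$, so its dimension is at least $2-\delta$ for every $\delta>0$, and thus equals $2$. By \eqref{eq:sandwich}, $E$ is disjoint from $\operatorname A(x_n)$.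

The set $\operatorname A(x_n)=\mathbb R\times(H+K)$ and its complement are invariant under translation by the group $\mathbb R\times H$. Given a disc with center $(x,y)$ and radius $\varrho$, take $I$ and $C$ of length less than $\varrho/4$, a point $(a,b)\in E$, and $h\in H$ with $|b+h-y|<\varrho/4$, which exists since $H$ is dense. Then $E+(x-a,h)$ lies within distance $3\varrho/4$ of the center, is disjoint from $\operatorname A(x_n)$, and has dimension $2$. In particular no disc is contained in $\operatorname A(x_n)$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:more}(b)]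
For $d=2$ this is Theorem~\ref{thm:main}. For $d\ge3$ place the series $\sum x_n$ in $\mathbb R^2\times\{0\}$ and interleave it with the series $\sum_n(-1)^nn^{-1}\mathbf e_j$, $j=3,\dots,d$, where $\mathbf e_j$ is the $j$-th unit vector. By Example~\ref{ex:line} the new series converges and its achievement set is $\operatorname A(x_n)\times\mathbb R^{d-2}$. By \eqref{eq:sandwich} the complement is nonempty and contained in the negligible set $\mathbb R\times N\times\mathbb R^{d-2}$. A functional $f$ that is absolutely summable along the new series is absolutely summable along each component. It therefore vanishes on $\mathbb R^2\times\{0\}$, by the proof of Proposition~\ref{prop:reduction}, and on each $\mathbf e_j$, since $\sum1/n=\infty$. So $\Gamma=\{0\}$, the series is conditionally convergent, and its sum range is $\mathbb R^d$ by \eqref{eq:steinitz}.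
\end{proof}

\begin{thebibliography}{9}

\bibitem{GM}
Szymon Glab and Jacek Marchwicki,
\emph{Levy-Steinitz theorem and achievement sets of conditionally convergent series on the real plane},
arXiv:1705.06472 (2017).

\bibitem{KK}
Kadets and Kadets,
\emph{Series in Banach Spaces}.

\bibitem{St}
E. Steinitz, 1913.

\end{thebibliography}
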